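# Homeomorphisms with vanishing Jacobian: the mixed map $(x_I,f_J(x))$ and the equality $p+q=n+1$

## 1. The mixed map $(x_I,f_J)$ and its factorization through $f$

Let $\Omega\subset\mathbb{R}^n$ be open, $n\ge 2$, let $f:\Omega\to f(\Omega)\subset\mathbb{R}^n$ be a homeomorphism, and put $g=f^{-1}$. By invariance of domain $f(\Omega)$ is open. Choose integers $k,m\ge1$ with $k+m=n$ and index sets $I,J\subset\{1,\dots,n\}$ with $|I|=m$, $|J|=k$. Keep $m$ of the old coordinates and $k$ of the new ones:
$$\Phi(x)=(x_I,f_J(x))\quad(x\in\Omega),\qquad \Psi(y)=(g_I(y),y_J)\quad(y\in f(\Omega)).$$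
Both maps take values in $\mathbb{R}^n$. Since $g_I(f(x))=x_I$, we have
$$\Phi=\Psi\circ f. \tag{1}$$

The Jacobians are minors. The rows of $D\Phi$ are the unit vectors $e_i$ with $i\in I$, followed by the gradients of the $f_j$ with $j\in J$. If we move the columns with index in $I$ to the front, the matrix becomes block triangular with an identity block. Treating $D\Psi$ in the same way, we get
$$J\Phi=\pm\det\frac{\partial f_J}{\partial x_{I^c}},\qquad J\Psi=\pm\det\frac{\partial g_I}{\partial y_{J^c}},$$
with signs that depend only on $I,J$. So $J\Phi$ is a $k\times k$ minor of $Df$ and $J\Psi$ is an $m\times m$ minor of $Dg$, and as $I,J$ vary all minors of these orders occur.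

**Example.** Let $n=3$, $f(x)=(ax_1,bx_2,cx_3)$ with $a,b,c\neq0$, $I=\{1,2\}$, $J=\{3\}$. Then $\Phi(x)=(x_1,x_2,cx_3)$ and $\Psi(y)=(y_1/a,y_2/b,y_3)$. Here $J\Phi=c$, $J\Psi=1/(ab)$, $Jf=abc$, and indeed $J\Phi=J\Psi\cdot Jf$. For $n=2$, $I=\{2\}$, $J=\{1\}$ we get $\Phi(x)=(x_2,f_1(x))$ and $J\Phi=-\partial_1f_1$: here the sign is negative.

What is this for? We shall study homeomorphisms with $Jf=0$ almost everywhere. If $f$ is a diffeomorphism, (1) and the chain rule give $J\Phi=(J\Psi\circ f)\,Jf$; integrating over a set $A$ on which $Jf$ has constant sign $s$ gives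
$$\int_A J\Phi\,dx=s\int_{f(A)}J\Psi\,dy. \tag{2}$$
The derivative $Df$ enters (2) only through $k\times k$ minors and $Dg$ only through $m\times m$ minors. So (2) makes sense as soon as $f\in W^{1,k}_{\mathrm{loc}}$ and $g\in W^{1,m}_{\mathrm{loc}}$, and the two exponents add up to only $n$. We shall prove (2) under exactly these hypotheses. It will force all $k\times k$ minors of $Df$ to vanish almost everywhere on $\{Jf=0\}$, and this is incompatible with $f$ being the identity on $\partial\Omega$.

## 2. Zero Jacobian, identity on the boundary: what is asked and what is proved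

A homeomorphism $f:\Omega\to f(\Omega)\subset\mathbb{R}^n$ is **bi-Sobolev** if $f\in W^{1,1}_{\mathrm{loc}}(\Omega,\mathbb{R}^n)$ and $f^{-1}\in W^{1,1}_{\mathrm{loc}}(f(\Omega),\mathbb{R}^n)$. We write $Jf=\det Df$. For bounded $\Omega$, "$f|_{\partial\Omega}=\mathrm{id}$" means that $f$ extends continuously to $\overline\Omega$ and the extension is the identity on $\partial\Omega$. We write $|E|$ for the Lebesgue measure of $E$. A diffeomorphism is bi-Sobolev, but its Jacobian never vanishes. We care about the opposite extreme, $Jf=0$ almost everywhere. Such an $f$ is a homeomorphism which, at almost every point, looks infinitesimally degenerate.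

How much integrability can the derivatives of such a map and of its inverse have together? The following theorem is recorded as known in our source (for $n\ge3$). Let $\Omega$ be nonempty, bounded and open, and let $f$ be a bi-Sobolev homeomorphism with $f\in W^{1,p}(\Omega,\mathbb{R}^n)$, $f^{-1}\in W^{1,q}(f(\Omega),\mathbb{R}^n)$, $p,q\ge1$, $f|_{\partial\Omega}=\mathrm{id}|_{\partial\Omega}$ and $Jf=0$ a.e. Then $p+q\le n+1$; moreover, if $p+q=n+1$ then $p,q\in\mathbb{N}$ and $f,f^{-1}\notin C^\alpha$ for any $\alpha\in(0,1)$.

The problem, whose source is Marcos Oliva, "Bi-Sobolev homeomorphisms $f$ with $Df$ and $Df^{-1}$ of low rank using laminates", arXiv:1607.02972 (2016), is whether equality $p+q=n+1$ is ever attained. The answer is no, for every $n\ge3$. We shall prove the following two theorems, and we shall not use the known theorem just quoted.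

**Theorem 1.** Let $n\ge2$, let $\Omega\ne\emptyset$ be bounded and open, and let $p,q\ge1$ satisfy $\lfloor p\rfloor+\lfloor q\rfloor\ge n$. There is no homeomorphism $f:\Omega\to f(\Omega)\subset\mathbb{R}^n$ with $f\in W^{1,p}(\Omega,\mathbb{R}^n)$, $f^{-1}\in W^{1,q}(f(\Omega),\mathbb{R}^n)$, $f|_{\partial\Omega}=\mathrm{id}$ and $Jf=0$ a.e. In particular there is none with $p+q=n+1$.

**Theorem 2 (local, no boundary condition).** Let $n\ge2$, $1\le k\le n-1$, $m=n-k$. Let $f:\Omega\to f(\Omega)$ be a homeomorphism with $f\in W^{1,k}_{\mathrm{loc}}(\Omega)$ and $g=f^{-1}\in W^{1,m}_{\mathrm{loc}}(f(\Omega))$. Then: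

1. For all $I,J$ as in Section 1, every open box $Q_0$ with $\overline{Q_0}\subset\Omega$ and every Borel $A\subset Q_0$, identity (2) holds, where $s=\pm1$ is the constant value of $\deg(f,Q_0,\cdot)$ on $f(Q_0)$.
2. $\operatorname{rank}Df\le k-1$ a.e. on $\{Jf=0\}$, and $\operatorname{rank}Dg\le m-1$ a.e. on $\{Jg=0\}$.
3. In every nonempty open subset of $\Omega$ (resp. $f(\Omega)$), $Jf\ne0$ (resp. $Jg\ne0$) on a set of positive measure.

The phrase "in particular" in Theorem 1 is arithmetic: if $p+q=n+1$, then $\lfloor p\rfloor+\lfloor q\rfloor>p+q-2=n-1$, and an integer larger than $n-1$ is at least $n$. In dimension $3$, for instance, $(p,q)=(2,2)$ and $(\tfrac32,\tfrac52)$ are both covered, while $(1.9,1.9)$ is not, since the floors add up to $2$.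

## 3. Dimensions one and two by hand

**Dimension one.** A strictly increasing singular function is a homeomorphism with $f'=0$ a.e., so vanishing derivative alone is no obstruction. The Sobolev condition is: a function in $W^{1,1}$ of an interval is absolutely continuous, and if $f'=0$ a.e. it is constant, hence not injective.

**Dimension two, $k=m=1$.** Take $I=\{1\}$, $J=\{2\}$, so that $\Phi=(x_1,f_2)$, $J\Phi=\partial_2f_2$, $\Psi=(g_1,y_2)$, $J\Psi=\partial_1g_1$. Identity (2) reads
$$\int_A\partial_2f_2\,dx=s\int_{f(A)}\partial_1g_1\,dy .$$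
Here is what it says when $f$ is a diffeomorphism, smooth up to the boundary of a rectangle $Q=A$, and preserves orientation ($s=1$). With $\partial Q$ counterclockwise, Green's theorem gives $\int_Q\partial_2f_2\,dx=-\oint_{\partial Q}f_2\,dx_1$. It also gives $\int_{f(Q)}\partial_1g_1\,dy=\oint_{\partial f(Q)}g_1\,dy_2$, which is $\oint_{\partial Q}x_1\,df_2$ after substituting $y=f(x)$. The two agree because $\oint_{\partial Q} d(x_1f_2)=0$. Both are the signed area enclosed by the closed curve $\Phi(\partial Q)$, that is, the integral of its winding number. This description needs no derivative of $f$ inside $Q$, and it is the one that we shall make rigorous.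

Now suppose $f,g\in W^{1,1}$, $Jf=0$ a.e., $f=\mathrm{id}$ on $\partial\Omega$, and suppose we already know that $\partial_2f_2=0$ a.e. The continuous Sobolev function $f_2$ is locally absolutely continuous on almost every vertical line, so for almost every $x_1$ it is constant on each component interval of $\Omega\cap\{x_1=\text{const}\}$. Such a component is a bounded segment with both endpoints on $\partial\Omega$, and there $f_2=x_2$ takes two different values. This contradiction proves the case $n=2$, once we know that $\partial_2f_2=0$ a.e. The whole difficulty is to pass from $Jf=0$ to the vanishing of a smaller minor.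

## 4. Where the degree of $f$ and the pointwise chain rule stop

**The degree of $f$.** If $f\in W^{1,n}$, the contradiction is immediate. For $h\ge0$ continuous with compact support in $\Omega$, $h\not\equiv0$, one approximates by smooth maps and obtains $\int h(f)Jf\,dx=\int h\deg\,dz=\int h\,dz>0$, while the left side is $0$. The argument needs $Jf_\varepsilon\to Jf$ in $L^1$ for the mollifications, and Hölder's inequality gives this when $Df_\varepsilon\to Df$ in $L^n$. Below the exponent $n$ the formula is false for general Sobolev maps. The map $F(x)=x/|x|$ on the unit ball is the identity on the sphere, and $|DF|\le C/|x|$ shows $F\in W^{1,p}$ for all $p<n$. Moreover $JF=0$ a.e., because $|F|=1$. So $\int h(F)JF\,dx=0$, while the boundary values have degree $1$ on the open ball. This $F$ is not a homeomorphism, but it shows that for $p<n$ the degree of $f$ alone cannot be the tool: the inverse has to enter.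

**The chain rule.** If we could write $Dg(f(x))\,Df(x)=\mathrm{Id}$ for a.e. $x$, then $J\Phi=(J\Psi\circ f)Jf=0$ would follow at once. But when $Jf=0$, no matrix $Dg(f(x))$ satisfies that equation. The reason is visible in Lemma 2(ii) below: if $Jf=0$ a.e., there is a null set $N$ with $|f(\Omega\setminus N)|=0$. For almost every $x$ the point $f(x)$ thus lies in one fixed null set, on which $Dg$, defined only almost everywhere, carries no information. Nor is this picture contradictory in itself: $f$ sends the null set $N$ onto almost all of $f(\Omega)$, as a singular function does on the line.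

So there is no pointwise identity. The integrated identity (2) can still hold, because each of its sides is, as in Section 3, an integral of a degree. And each side needs only the integrability for which its own minor behaves well: $W^{1,k}$ for $\Phi$, $W^{1,m}$ for $\Psi$. Once (2) holds for every Borel set, we may insert sets $A$ for which $f(A)$ is null.

## 5. Degree theory and Sobolev facts that we use

For a bounded open $U$, a continuous $F:\overline U\to\mathbb{R}^n$ and $z\notin F(\partial U)$, let $\deg(F,U,z)\in\mathbb{Z}$ be the Brouwer degree. We use the following textbook properties.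

* **(D1)** $\deg(F,U,\cdot)$ is constant on each component of $\mathbb{R}^n\setminus F(\partial U)$. It is $0$ at points $z\notin F(\overline U)$, and $\deg(\mathrm{id},U,z)=1$ for $z\in U$.
* **(D2)** If $|F-G|<\operatorname{dist}(z,F(\partial U))$ on $\partial U$, then $\deg(F,U,z)=\deg(G,U,z)$. In particular the degree depends only on $F|_{\partial U}$.
* **(D3)** (Excision) If $V\subset U$ is open and $z\notin F(\overline U\setminus V)$, then $\deg(F,U,z)=\deg(F,V,z)$.
* **(D4)** If $F$ is smooth near $\overline U$ and $h\in C_c(\mathbb{R}^n\setminus F(\partial U))$, then $\int_Uh(F)\,JF\,dx=\int h(z)\deg(F,U,z)\,dz$.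
* **(D5)** (Multiplication) If $H:\mathbb{R}^n\to\mathbb{R}^n$ is continuous and $z\notin H(F(\partial U))$, then $\deg(H\circ F,U,z)=\sum_i\deg(F,U,D_i)\deg(H,D_i,z)$. The sum is over the bounded components $D_i$ of $\mathbb{R}^n\setminus F(\partial U)$, and only finitely many terms are nonzero.

From analysis we use: the mollifications $f_\varepsilon$ converge to a continuous $f\in W^{1,k}_{\mathrm{loc}}$ locally uniformly, with $Df_\varepsilon\to Df$ in $L^k_{\mathrm{loc}}$; the gradient of a Sobolev function vanishes a.e. on its zero set; the Hardy–Littlewood maximal function $M|u|$ is lower semicontinuous, and it is finite a.e. for $u\in L^1$; Lipschitz maps on subsets of $\mathbb{R}^n$ extend to Lipschitz maps on $\mathbb{R}^n$; the area formula for Lipschitz maps; Morrey's inequality; the $\pi$–$\lambda$ theorem.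

**Convergence of minors.** A $k\times k$ minor is a sum of products of $k$ entries. Replacing the factors one at a time and using Hölder's inequality with $k$ factors in $L^k$, we see that $Df_\varepsilon\to Df$ in $L^k(U)$ implies convergence of all $k\times k$ minors in $L^1(U)$. The same argument shows that these minors are integrable on $U$.

In Sections 6–9 we assume $f\in W^{1,k}_{\mathrm{loc}}(\Omega)$, $g\in W^{1,m}_{\mathrm{loc}}(f(\Omega))$, $k+m=n$, and fix $I,J$. Then $J\Phi\in L^1_{\mathrm{loc}}(\Omega)$ and $J\Psi\in L^1_{\mathrm{loc}}(f(\Omega))$.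

## 6. The degree formula for $\Phi$ and $\Psi$

The purpose of this step is to express $\int J\Phi$ through boundary data at the low integrability $W^{1,k}$.

**Lemma 1.** If $U\subset\subset\Omega$ is open and $h\in C_c(\mathbb{R}^n\setminus\Phi(\partial U))$, then
$$\int_Uh(\Phi)\,J\Phi\,dx=\int_{\mathbb{R}^n}h(z)\deg(\Phi,U,z)\,dz .$$
The same holds for $\Psi$ and open $U\subset\subset f(\Omega)$.

**Proof.** We may assume $h\not\equiv 0$ and $U\neq\emptyset$. For small $\varepsilon$ put $\Phi_\varepsilon=(x_I,(f_\varepsilon)_J)$, which is smooth near $\overline U$. Then $\Phi_\varepsilon\to\Phi$ uniformly on $\overline U$. Since $J\Phi_\varepsilon$ is, up to the fixed sign, a $k\times k$ minor of $Df_\varepsilon$, we have $J\Phi_\varepsilon\to J\Phi$ in $L^1(U)$. Here we use that the first $m$ components of $\Phi$ are coordinates and cost no integrability.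

Let $\delta=\operatorname{dist}(\operatorname{supp}h,\Phi(\partial U))>0$. As soon as $\sup_{\overline U}|\Phi_\varepsilon-\Phi|<\delta$, the set $\operatorname{supp}h$ does not meet $\Phi_\varepsilon(\partial U)$, and by (D2) $\deg(\Phi_\varepsilon,U,z)=\deg(\Phi,U,z)$ for $z\in\operatorname{supp}h$. On this compact set the degree is locally constant, so it takes finitely many values. By (D4),
$$\int_Uh(\Phi_\varepsilon)\,J\Phi_\varepsilon\,dx=\int h(z)\deg(\Phi,U,z)\,dz .$$
Since $h$ is bounded and uniformly continuous, $h(\Phi_\varepsilon)\to h(\Phi)$ uniformly on $U$. Together with the $L^1$ convergence of $J\Phi_\varepsilon$ this gives the claim as $\varepsilon\to0$. For $\Psi$ replace $f$ by $g$ and $k\times k$ minors by $m\times m$ minors. $\square$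

## 7. Null sets and vanishing Jacobians

We need two facts: null sets in the target are harmless, and a map with zero Jacobian on $B$ sends almost all of $B$ to a null set. Continuous $W^{1,1}_{\mathrm{loc}}$ regularity is enough.

**Lemma 2.** Let $D\subset\mathbb{R}^n$ be open and $F\in W^{1,1}_{\mathrm{loc}}(D,\mathbb{R}^n)$ continuous.

(i) If $|Z|=0$, then $JF=0$ a.e. on $F^{-1}(Z)$.

(ii) If $B\subset D$ is Borel and $JF=0$ a.e. on $B$, there is a Borel null set $N\subset D$ with $|F(B\setminus N)|=0$.

**Proof.** **Step 1: cut $D$ into Lipschitz pieces.** We claim that $D=N\cup\bigcup_jA_j$, where $N$ is a Borel null set and the countably many $A_j$ are Borel, and for each $j$ there is a Lipschitz map $L_j:\mathbb{R}^n\to\mathbb{R}^n$ with $L_j=F$ on $A_j$ and $DL_j=DF$ a.e. on $A_j$.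

Cover $D$ by countably many open balls $B'\subset\subset D$. For one of them take $\eta\in C_c^\infty(D)$ with $\eta=1$ on $B'$, and let $F'=\eta F$, extended by zero. This is a continuous map in $W^{1,1}(\mathbb{R}^n)$. We check that
$$|F'(x)-F'(y)|\le C|x-y|\big(M|DF'|(x)+M|DF'|(y)\big)\qquad\text{for all }x,y. \tag{3}$$
Write $F'_{B(x,\rho)}$ for the mean over a ball and put $r=|x-y|$. By continuity $F'_{B(x,2^{-i}r)}\to F'(x)$, so Poincaré's inequality gives
$$|F'(x)-F'_{B(x,r)}|\le\sum_{i\ge0}|F'_{B(x,2^{-i-1}r)}-F'_{B(x,2^{-i}r)}|\le C\sum_{i\ge0}2^{-i}r\,M|DF'|(x)\le Cr\,M|DF'|(x).$$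
The same holds at $y$. Both $B(x,r)$ and $B(y,r)$ lie in $B(x,2r)$ and have comparable measure, so Poincaré's inequality on $B(x,2r)$ gives $|F'_{B(x,r)}-F'_{B(y,r)}|\le Cr\,M|DF'|(x)$. Adding up proves (3).

The sets $\{x\in B':M|DF'|(x)\le j\}$, $j\in\mathbb{N}$, are Borel and cover $B'$ up to the Borel null set $\{x\in B':M|DF'|(x)=\infty\}$. On each of them $F=F'$ is Lipschitz by (3). Let $L$ be a Lipschitz extension to $\mathbb{R}^n$. The map $F-L\in W^{1,1}(B')$ vanishes on the set in question, so $DF=DL$ a.e. there. Collecting the sets for all $B'$ and all $j$, and taking for $N$ the union of the exceptional null sets, we obtain the claim.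

**Step 2: area formula.** For Borel $E\subset A_j$ the area formula for $L_j$ reads
$$\int_E|JF|\,dx=\int_{\mathbb{R}^n}\#\big(E\cap F^{-1}(z)\big)\,dz. \tag{4}$$
For (i), enlarge $Z$ to a Borel null set and take $E=A_j\cap F^{-1}(Z)$. The integrand on the right vanishes off $Z$, so both sides are $0$; sum over $j$. For (ii), take $E=A_j\cap B$. Then $|F(A_j\cap B)|\le\int_{A_j\cap B}|JF|\,dx=0$, and $F(B\setminus N)\subset\bigcup_jF(A_j\cap B)$. $\square$

## 8. Boxes whose boundary has a null image

Lemma 1 sees only test functions that vanish near $\Phi(\partial U)$. To reach $\int_UJ\Phi$ we need $|\Phi(\partial U)|=0$. This is not automatic: after fixing $x_I$, a face becomes a $(k-1)$-dimensional piece mapped continuously into $\mathbb{R}^k$, and continuous maps of this kind can fill volume (Peano curves, for $k=2$). The Sobolev condition excludes this on almost every face.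

**Lemma 3.** For each $i\in\{1,\dots,n\}$ and a.e. $c\in\mathbb{R}$, $|\Phi(\Omega\cap\{x_i=c\})|=0$.

**Proof.** If $i\in I$, then $x_i$ is one of the components of $\Phi$, so the image lies in a hyperplane. Let $i\in I^c$.

**Step 1: slicing.** Put $E_c=\Phi(\Omega\cap\{x_i=c\})$. It is $\sigma$-compact, hence Borel. Its slice over $x_I=b\in\mathbb{R}^m$ is $f_J(\Omega_{b,c})\subset\mathbb{R}^k$, where $\Omega_{b,c}=\Omega\cap\{x_I=b,\ x_i=c\}$ is an open subset of an affine space of dimension $n-m-1=k-1$. We claim that
$$\mathcal{L}^k(f_J(\Omega_{b,c}))=0\quad\text{for a.e. }(b,c)\in\mathbb{R}^{m+1}. \tag{5}$$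
The set of such $(b,c)$ is measurable, because the image of $\Omega$ under $x\mapsto(x_I,x_i,f_J(x))$ is $\sigma$-compact. Given (5), for a.e. $c$ the slice of $E_c$ is null for a.e. $b$, and Fubini's theorem gives $|E_c|=0$. If $k=1$, the set $\Omega_{b,c}$ has at most one point and (5) is clear. Let $k\ge2$.

**Step 2: restriction to a.e. slice is Sobolev.** Cover $\Omega$ by the interiors of countably many closed cubes $K_1,K_2,\dots\subset\Omega$. Since $\int_{K_j}|Df_\varepsilon-Df|^k\to0$ for each $j$, we can choose $\varepsilon_l\to0$ with $\int_{K_j}|Df_{\varepsilon_l}-Df|^k\le2^{-l}$ for all $j\le l$. For each $j$ the sum over $l\ge j$ of these integrals is finite. By Fubini's theorem, for a.e. $(b,c)$ and all $j$, the integrals $\int_{K_j\cap\Omega_{b,c}}|Df_{\varepsilon_l}-Df|^k\,d\mathcal{L}^{k-1}$ have a finite sum over $l\ge j$, hence tend to $0$, and also $\int_{K_j\cap\Omega_{b,c}}|Df|^k\,d\mathcal{L}^{k-1}<\infty$. Since $f_{\varepsilon_l}\to f$ locally uniformly as well, for such $(b,c)$ the continuous map $u=f_J|_{\Omega_{b,c}}$ is locally a uniform limit of smooth maps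 whose derivatives along the slice converge in $L^k$. So $u\in W^{1,k}_{\mathrm{loc}}(\Omega_{b,c})$.

**Step 3: Morrey's inequality in dimension $k-1<k$.** On a closed cube $\kappa\subset\Omega_{b,c}$ of side $r$ it says $\operatorname{diam}u(\kappa)\le Cr^{1-(k-1)/k}\|Du\|_{L^k(\kappa)}$, that is,
$$(\operatorname{diam}u(\kappa))^k\le Cr\int_\kappa|Du|^k .$$
Subdivide a fixed closed cube $\kappa_0\subset\Omega_{b,c}$ into cubes $\kappa$ of side $r$. Each $u(\kappa)$ lies in a ball of radius $\operatorname{diam}u(\kappa)$, so
$$\mathcal{L}^k(u(\kappa_0))\le C\sum_\kappa(\operatorname{diam}u(\kappa))^k\le Cr\int_{\kappa_0}|Du|^k\to0\qquad(r\to0).$$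
Countably many cubes $\kappa_0$ cover $\Omega_{b,c}$, and (5) follows. $\square$

**Definition.** An open box $Q=\prod_i(a_i,b_i)$ with $\overline Q\subset\Omega$ is **good** (for the fixed $I,J$) if all $a_i,b_i$ avoid the exceptional null sets of Lemma 3.

For a good box $|\Phi(\partial Q)|=0$, since each face lies in a hyperplane $\{x_i=a_i\}$ or $\{x_i=b_i\}$. For example, if $k=1$, every box has this property: for $i\in I$ the image of a face lies in a hyperplane, and for the remaining index $i$ it lies in the graph of the continuous function $x_I\mapsto f_J$ on the face.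

Two bookkeeping facts will be used. Good endpoints are dense, so every open subset of a box $Q_0$ with $\overline{Q_0}\subset\Omega$ is a countable union of good boxes, and $Q_0$ itself is an increasing union of good boxes. The intersection of two good boxes is good or empty. So the good boxes in $Q_0$, together with $\emptyset$, form a $\pi$-system that generates the Borel sets of $Q_0$.

## 9. The minor identity: proof of Theorem 2(1)

**Step 1: the degree of $f$ on a box.** Here we compute how $f$ transforms degrees. Let $Q$ be an open box with $\overline Q\subset\Omega$. The set $f(Q)$ is open and connected, and $\overline{f(Q)}=f(\overline Q)$, since the right side is compact and $f(Q)$ is dense in it. Hence $\partial f(Q)=f(\partial Q)$. Moreover $f(Q)=f(\overline Q)\setminus f(\partial Q)$ is relatively closed in $\mathbb{R}^n\setminus f(\partial Q)$. Being connected, open and relatively closed, $f(Q)$ is a bounded component of $\mathbb{R}^n\setminus f(\partial Q)$. On every other component $\deg(f,Q,\cdot)=0$ by (D1), because its points have no preimage in $\overline Q$. So in (D5)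 a single term survives: for every continuous $\widetilde\Psi:\mathbb{R}^n\to\mathbb{R}^n$,
$$\deg(\widetilde\Psi\circ f,Q,z)=\deg(f,Q,f(Q))\,\deg(\widetilde\Psi,f(Q),z)\qquad\big(z\notin\widetilde\Psi(f(\partial Q))\big). \tag{6}$$
Let $\widetilde\Psi$ be a Tietze extension of $g|_{f(\overline Q)}$ and let $z\in Q$. Then $\widetilde\Psi\circ f=\mathrm{id}$ on $\overline Q$, so the left side of (6) is $1$. An integer that divides $1$ is $\pm1$, so $\deg(f,Q,\cdot)\equiv\pm1$ on $f(Q)$. If $Q\subset Q_0$ are two such boxes and $y\in f(Q)$, the only preimage of $y$ lies in $Q$, and (D3) gives $\deg(f,Q_0,y)=\deg(f,Q,y)$. So all boxes $Q\subset Q_0$ have the same sign $s$.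

**Step 2: the identity on good boxes.** Let $Q_0$ be good, let $Q\subset Q_0$ be good, and set $Z=\Phi(\partial Q)=\Psi(f(\partial Q))=\Psi(\partial f(Q))$. This is a compact null set. Apply (6) to a Tietze extension of $\Psi|_{f(\overline Q)}$. By (1),
$$\deg(\Phi,Q,z)=s\,\deg(\Psi,f(Q),z)\qquad(z\notin Z).$$
Apply Lemma 1 to $\Phi$ on $Q$ and to $\Psi$ on $f(Q)\subset\subset f(\Omega)$. For all $h\in C_c(\mathbb{R}^n\setminus Z)$,
$$\int_Qh(\Phi)\,J\Phi\,dx=s\int_{f(Q)}h(\Psi)\,J\Psi\,dy .$$
Choose $h_j\in C_c(\mathbb{R}^n\setminus Z)$ with $0\le h_j\le1$ and $h_j\to1$ pointwise on $\mathbb{R}^n\setminus Z$. By dominated convergence,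
$$\int_{Q\setminus\Phi^{-1}(Z)}J\Phi\,dx=s\int_{f(Q)\setminus\Psi^{-1}(Z)}J\Psi\,dy .$$
The maps $\Phi,\Psi$ are continuous and in $W^{1,1}_{\mathrm{loc}}$, and $|Z|=0$. By Lemma 2(i), $J\Phi=0$ a.e. on $\Phi^{-1}(Z)$ and $J\Psi=0$ a.e. on $\Psi^{-1}(Z)$. Hence
$$\int_QJ\Phi\,dx=s\int_{f(Q)}J\Psi\,dy . \tag{7}$$

**Step 3: from boxes to Borel sets.** On the good box $Q_0$ consider
$$\mu(A)=\int_AJ\Phi\,dx,\qquad\nu(A)=s\int_{f(A)}J\Psi\,dy .$$
Both are finite signed Borel measures. For $\nu$ this holds because $f$ is a homeomorphism: it maps Borel sets to Borel sets and disjoint sets to disjoint sets, and $f(\overline{Q_0})$ is compact in $f(\Omega)$. By (7) they agree on a $\pi$-system that contains $Q_0$ and generates the Borel sets. By the $\pi$–$\lambda$ theorem $\mu=\nu$.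

**Step 4: arbitrary boxes.** If $Q_0$ is any open box with $\overline{Q_0}\subset\Omega$, exhaust it by increasing good boxes $Q_l$. They all have the sign $s$ of $Q_0$, by Step 1. Apply the identity to $A\cap Q_l$ and let $l\to\infty$; the integrals converge absolutely because $\overline{Q_0}$ and $f(\overline{Q_0})$ are compact. This proves (2) as stated in Theorem 2(1). $\square$

## 10. The rank drops where the Jacobian vanishes: proof of Theorem 2(2)

Now we insert into (2) sets whose image is null. Let $Q_0$ be an open box with $\overline{Q_0}\subset\Omega$ and let $B\subset Q_0$ be Borel with $Jf=0$ a.e. on $B$. By Lemma 2(ii) with $F=f$ there is a Borel null set $N$ with $|f(B\setminus N)|=0$. For every Borel $A\subset B$,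
$$\int_AJ\Phi\,dx=\int_{A\setminus N}J\Phi\,dx=s\int_{f(A\setminus N)}J\Psi\,dy=0 .$$
The first equality holds because $N$ is null, the second is (2), and the third holds because $f(A\setminus N)$ is null and $J\Psi$ is integrable. Since $A\subset B$ is arbitrary, $J\Phi=0$ a.e. on $B$.

Here $B$ may be any Borel version of $\{Jf=0\}\cap Q_0$. The choice of $I,J$ is free, and $\Omega$ is a countable union of such boxes. So all $k\times k$ minors of $Df$ vanish a.e. on $\{Jf=0\}$, that is, $\operatorname{rank}Df\le k-1$ there. The hypotheses are symmetric under exchanging $(f,k)$ with $(g,m)$, and this exchange gives the statement for $g$. $\square$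

## 11. Identity on the boundary against $J\Phi=0$: proof of Theorem 1

**Step 1: choose $k$ and $m$.** We need integers with $k\le p$, $m\le q$, $k+m=n$. Put $k=\min\{\lfloor p\rfloor,n-1\}$ and $m=n-k$. Then $1\le k\le p$ and $m\ge1$. If $k=\lfloor p\rfloor$, then $m=n-\lfloor p\rfloor\le\lfloor q\rfloor\le q$ by hypothesis; otherwise $k=n-1$ and $m=1\le q$.

**Step 2: a mixed map with zero Jacobian.** Suppose that $f$ as in Theorem 1 exists. Then $f\in W^{1,k}_{\mathrm{loc}}(\Omega)$ and $g\in W^{1,m}_{\mathrm{loc}}(f(\Omega))$, so Theorem 2(2) applies. Take $I=\{1,\dots,m\}$, $J=\{m+1,\dots,n\}$, that is,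
$$\Phi(x)=(x_1,\dots,x_m,f_{m+1}(x),\dots,f_n(x)).$$
Since $Jf=0$ a.e. in $\Omega$, we get $J\Phi=0$ a.e. in $\Omega$.

**Step 3: the degree of $\Phi$ is one.** With these index sets each component of $\Phi$ stays in its own place, so $\Phi$ extends continuously to $\overline\Omega$ and is the identity on $\partial\Omega$. Choose $0\le h\in C_c(\Omega)$, $h\not\equiv0$, and let $C=\operatorname{supp}h\subset\Omega$. The set $\{x\in\overline\Omega:\Phi(x)\in C\}$ is compact. It does not meet $\partial\Omega$, because there $\Phi(x)=x\notin C$. Choose an open $U\subset\subset\Omega$ that contains it. Then $C\cap\Phi(\overline\Omega\setminus U)=\emptyset$, in particular $C\cap\Phi(\partial U)=\emptyset$. For $z\in C$, (D3), (D2) and (D1) give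
$$\deg(\Phi,U,z)=\deg(\Phi,\Omega,z)=\deg(\mathrm{id},\Omega,z)=1 .$$

**Step 4: contradiction.** By Lemma 1,
$$0<\int h\,dz=\int h(z)\deg(\Phi,U,z)\,dz=\int_Uh(\Phi)\,J\Phi\,dx=0 .$$
So $f$ does not exist. By the arithmetic in Section 2 every pair with $p+q=n+1$ is covered: for no $n\ge3$ is there a bi-Sobolev homeomorphism with the required properties that attains $p+q=n+1$. $\blacksquare$

This is the degree argument that failed for $f$ in Section 4, applied to $\Phi$: the $m$ coordinates that are kept lower the integrability needed from $n$ to $k$, and Theorem 2(2) supplies the vanishing of $J\Phi$.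

## 12. Spheres, a closed $k$-form, and the local statement: proof of Theorem 2(3)

Theorem 2(3) has no boundary condition, so we need another reason why the $k\times k$ minors of a homeomorphism cannot all vanish on an open set. The reason is topological: $f$ carries a $k$-sphere that is not null-homologous in an open set $W$ to one that is not null-homologous in $f(W)$, and this is detected by integrating a $k$-form, which sees only $k\times k$ minors.

**Lemma 4.** Let $1\le k\le n-1$ and let $f:\Omega\to f(\Omega)$ be a homeomorphism in $W^{1,k}_{\mathrm{loc}}(\Omega)$. Then in every nonempty open $G\subset\Omega$, $\operatorname{rank}Df\ge k$ on a set of positive measure.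

For $k=1$ this is elementary: $Df=0$ a.e. on a ball makes $f$ constant there, which contradicts injectivity. The proof below covers all $k$.

**Proof.** Suppose that all $k\times k$ minors of $Df$ vanish a.e. in $G$.

**Step 1: a family of spheres.** Let $B_\rho$ be the open ball of radius $\rho$ about $0$ in $\mathbb{R}^{n-k}$. For $x_0\in G$ and small $r>0$, the map
$$\iota(\theta,v)=x_0+r\big((1+\tfrac{v_1}{2})\theta,\,v_2,\dots,v_{n-k}\big)\in\mathbb{R}^{k+1}\times\mathbb{R}^{n-k-1}$$
is a diffeomorphism of $S^k\times B_1$ onto an open set $W$ with $\overline W\subset G$ compact. For $n=2$, $k=1$, $W$ is an annulus and the spheres below are its concentric circles. Put $S_v=\iota(S^k\times\{v\})$. Since $B_1$ is contractible, $H_k(W;\mathbb{R})\cong H_k(S^k;\mathbb{R})\cong\mathbb{R}$. The class $[S_v]$ is a generator, and it is independent of $v$ because the maps $\iota(\cdot,v)$ are homotopic in $W$.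

**Step 2: a form that detects the image.** Since $f:W\to f(W)$ is a homeomorphism onto an open set, $f_*[S_v]$ generates $H_k(f(W);\mathbb{R})$. By de Rham's theorem there is a smooth closed $k$-form $\tau=\sum_J\tau_J\,dy_J$ on $f(W)$ whose integral over this class is $1$.

**Step 3: the integral is $1$ for mollified maps.** Let $W'=\iota(S^k\times\overline{B_{1/2}})$, a compact subset of $W$. The open set $f(W)$ is bounded, as a subset of the compact set $f(\overline W)$, so $\operatorname{dist}(f(W'),\mathbb{R}^n\setminus f(W))$ is a finite positive number. For small $\varepsilon$, $\sup_{W'}|f_\varepsilon-f|$ is less than half of it. Then for $|v|\le\frac12$ the straight-line homotopy from $f|_{S_v}$ to $f_\varepsilon|_{S_v}$ stays in $f(W)$. So the smooth map $f_\varepsilon|_{S_v}$ represents $f_*[S_v]$, and $\int_{S_v}f_\varepsilon^*\tau=1$.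

**Step 4: average and pass to the limit.** Integrate over $v\in B_{1/2}$. The iterated integral over $S^k\times B_{1/2}$ is, up to a sign, the integral over $W'$ of $f_\varepsilon^*\tau\wedge(\iota^{-1})^*(dv_1\wedge\dots\wedge dv_{n-k})$. Now
$$f_\varepsilon^*\tau=\sum_{J,K}(\tau_J\circ f_\varepsilon)\det\frac{\partial(f_\varepsilon)_J}{\partial x_K}\,dx_K,$$
and $dx_K\wedge(\iota^{-1})^*(dv_1\wedge\dots\wedge dv_{n-k})$ is a smooth multiple of $dx$ on $W$, bounded on the compact set $W'$. So, with bounded functions $w_K$ on $W'$ that do not depend on $\varepsilon$ and include the sign,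
$$|B_{1/2}|=\int_{B_{1/2}}\int_{S_v}f_\varepsilon^*\tau\,dv=\int_{W'}\sum_{J,K}(\tau_J\circ f_\varepsilon)\det\frac{\partial(f_\varepsilon)_J}{\partial x_K}\,w_K\,dx .$$
As $\varepsilon\to0$, $\tau_J\circ f_\varepsilon\to\tau_J\circ f$ uniformly on $W'$, because the images of $W'$ stay in a compact subset of $f(W)$ on which $\tau_J$ is uniformly continuous. The minors converge in $L^1(W')$ to those of $Df$, which vanish a.e. Hence $|B_{1/2}|=0$, a contradiction. $\square$

**Proof of Theorem 2(3).** If $Jf=0$ a.e. on a nonempty open $G\subset\Omega$, then $\operatorname{rank}Df\le k-1$ a.e. on $G$ by Theorem 2(2), and this contradicts Lemma 4. Exchanging $(f,k)$ with $(g,m)$ gives the statement for $Jg$. $\blacksquare$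

## 13. Exponents with $\lfloor p\rfloor+\lfloor q\rfloor\le n-1$

The hypothesis of Theorem 1 is sharp for $n\ge3$, if one grants a construction that we only quote and that was not used above. M. Oliva (*Bi-Sobolev homeomorphisms $f$ with $Df$ and $Df^{-1}$ of low rank using laminates*, Calc. Var. PDE 55 (2016)) constructs, for bounded open $\Omega\subset\mathbb{R}^n$ and integers $1\le m_1,m_2\le n-2$, a homeomorphism $f:\Omega\to\Omega$ equal to the identity on $\partial\Omega$. It satisfies $\operatorname{rank}Df=m_1$ and $\operatorname{rank}Df^{-1}=m_2$ a.e., and $f\in W^{1,p}$, $f^{-1}\in W^{1,q}$ for all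
$$p<\min\{m_1+1,\,n-m_2\},\qquad q<\min\{m_2+1,\,n-m_1\}.$$

Let $p,q\ge1$ with $\lfloor p\rfloor+\lfloor q\rfloor\le n-1$ and put $m_1=\lfloor p\rfloor$, $m_2=\lfloor q\rfloor$. Both are at least $1$, so both are at most $n-2$. Also $n-m_2\ge m_1+1$ and $n-m_1\ge m_2+1$, so the conditions reduce to $p<\lfloor p\rfloor+1$ and $q<\lfloor q\rfloor+1$, which hold. Since $m_1<n$, we have $Jf=0$ a.e. So the condition $\lfloor p\rfloor+\lfloor q\rfloor\ge n$ in Theorem 1 cannot be relaxed. With $m_1+m_2=n-1$, $p$ may approach $m_1+1$ and $q$ may approach $m_2+1$, so $p+q$ comes arbitrarily close to $n+1$. Granting this construction and the bound of the known theorem in Section 2, $n+1$ is the supremum of $p+q$, and by Theorem 1 it is not attained.
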